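\title{Involutions of the $q$-division ring whose fixed rings are not $q$-division rings}

\begin{abstract}
Let $k$ be a field of characteristic zero, let $q\in k^\times$ be not a root of unity, and let $D=k_q(x,y)$ be the division ring of fractions of the quantum plane. We show that if $k$ has a finite extension of even degree, then $D$ has a $k$-automorphism of order $2$ whose fixed ring is not isomorphic to $k_p(x,y)$ for any $p\in k^\times$, nor to the division ring of fractions of any Ore extension of a finitely generated field of transcendence degree at most $1$ over $k$. The proof reduces the fixed ring modulo a valuation with finite residue field. A noncommutative ruled residue theorem forces the center of the residue division ring to be a rational function field over a global function field, while a direct computation identifies this center with the function field of a conic bundle that carries a nonzero unramified Brauer class. For the family of involutions that we use, the condition on $k$ is also necessary.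
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is a field of characteristic zero. For $p\in k^\times$ the \emph{quantum plane} is the $k$-algebra
\[
k_p[x,y]=k\langle x,y\rangle/(xy-pyx).
\]
It is a Noetherian domain with the monomials $y^ix^j$ as a basis, and it has a division ring of fractions $k_p(x,y)$. For $p=1$ this is the field of rational functions in two variables. When $p$ is not a root of unity, the center of $k_p(x,y)$ is $k$ (the argument is recalled in Section~\ref{sec:ring}), so that $k_p(x,y)$ is infinite-dimensional over its center; in this case we call $k_p(x,y)$ a \emph{$q$-division ring}. We fix $q\in k^\times$, not a root of unity, and put $D=k_q(x,y)$. The following question comes from \cite{Fryer}.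

\medskip
\noindent\textbf{Question.} \emph{Let $G$ be a finite group of $k$-algebra automorphisms of $D$, with fixed ring $D^G=\{r\in D: g(r)=r \text{ for all } g\in G\}$. Must $D^G$ be isomorphic as a $k$-algebra to $k_p(x,y)$ for some $p\in k^\times$ that is not a root of unity?}
\medskip

If one thinks of $D$ as a noncommutative field of rational functions in two variables, the question asks whether its quotients by finite groups are again rational. The simplest groups suggest that they are.

\begin{example}\label{ex:diagonal}
Suppose that $k$ contains a primitive $n$th root of unity $\varepsilon$, and let $G$ be generated by $x\mapsto\varepsilon x$, $y\mapsto y$. The elements $x^n$ and $y$ are fixed and satisfy $x^ny=q^nyx^n$, so they generate a division ring $E'\subseteq D^G$ isomorphic to $k_{q^n}(x,y)$ (Lemma~\ref{lem:torus}). The right $E'$-space $W=\sum_{i<n}x^iE'$ is stable under left multiplication by $k$, $x$ and $y$, so $W=D$ (Lemma~\ref{lem:stab}). Since $x^iE'$ lies in the $\varepsilon^i$-eigenspace of the generator of $G$, we get $D^G=E'\cong k_{q^n}(x,y)$.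
\end{example}

The example explains why the parameter must be allowed to change. A less obvious case is the involution $x\mapsto x^{-1}$, $y\mapsto qy^{-1}$: no monomial other than $1$ is fixed, and yet the fixed ring is isomorphic to $k_q(x,y)$, by Theorem~\ref{thm:positive}(a) below. One would guess from this that the answer is yes. It is no, already for $k=\mathbb{Q}$, for every admissible $q$, and for a group of order $2$.

We write $t=y$ and $u=x$, so that
\[
ut=qtu,\qquad u\,g(t)=g(qt)\,u\quad\text{for } g\in k(t).
\]
The counterexamples are twists of the involution just mentioned. For $f\in k(t+t^{-1})^\times$ let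
\begin{equation}\label{eq:sigma}
\sigma_f:\qquad t\mapsto qt^{-1},\qquad u\mapsto u^{-1}f(t).
\end{equation}
This is a $k$-automorphism of $D$ of order $2$ (Lemma~\ref{lem:sigma}). In the next statement $K[y;\alpha,\delta]$ is the Ore extension with $ya=\alpha(a)y+\delta(a)$ for $a\in K$; the case $K=k(x)$, $\alpha(x)=p^{-1}x$, $\delta=0$ has $k_p(x,y)$ as its division ring of fractions.

\begin{theorem}\label{thm:main}
Let $k$ be a field of characteristic $0$ that has a finite extension of even degree (for example, any $k$ with $k^\times\neq k^{\times2}$), and let $q\in k^\times$ be not a root of unity. Then $D=k_q(x,y)$ has a $k$-automorphism $\sigma$ of order $2$, of the form $\sigma_f$, such that $D^\sigma$ is not isomorphic as a $k$-algebra to $k_p(x,y)$ for any $p\in k^\times$. In fact $D^\sigma$ is not $k$-isomorphic to the division ring of left fractions of any Ore extension $K[y;\alpha,\delta]$, where $K/k$ is a finitely generated (commutative) field extension of transcendence degree at most $1$, $\alpha$ is a $k$-endomorphism of $K$ and $\delta$ is a $k$-linear $\alpha$-derivation.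

If $\sqrt{-1}\notin k$, then for every such $q$ one may take
\begin{equation}\label{eq:explicit}
f=\bigl(t+t^{-1}+\tfrac{14}{25}\bigr)\bigl(t+t^{-1}-\tfrac{322}{289}\bigr)\bigl(t+t^{-1}-\tfrac{238}{169}\bigr)\bigl(t+t^{-1}-\tfrac{2162}{1369}\bigr).
\end{equation}
\end{theorem}

Within the family $\sigma_f$ the hypothesis on $k$ cannot be dropped.

\begin{theorem}\label{thm:positive}
Let $k$ be any field of characteristic $0$, and let $q\in k^\times$ be not a root of unity.
\begin{enumerate}
\item[(a)] If $f=h(t)h(t^{-1})$ with $h\in k(t)^\times$, then $D^{\sigma_f}\cong k_q(x,y)$.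
\item[(b)] If every finite extension of $k$ has odd degree (for example, if $k$ is algebraically closed), then $D^{\sigma_f}\cong k_q(x,y)$ for all $f$.
\end{enumerate}
Hence some $D^{\sigma_f}$ fails to be a $q$-division ring if and only if $k$ has a finite extension of even degree.
\end{theorem}

We do not settle whether some other finite group gives a counterexample when every finite extension of $k$ has odd degree, in particular when $k$ is algebraically closed.

The difficulty in proving Theorem~\ref{thm:main} is that the center of $D^\sigma$ is only $k$ (Section~\ref{sec:ring}), so no commutative geometry is attached to $D^\sigma$ from which to read an invariant. We create it by reduction. Modulo a valuation with finite residue field $\kappa$, the parameter $q$ becomes a root of unity, and the residue division ring of $D^\sigma$ becomes finite-dimensional over its center $Z$, the function field of a surface over $\kappa$. The field $Z$ is then described in two incompatible ways.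
\begin{itemize}
\item If $D^\sigma$ is the division ring of fractions of an Ore extension as in the theorem, then $Z$ is \emph{ruled}: $Z=C_0(z)$ with $z$ transcendental over a field $C_0\supseteq\kappa$ (Section~\ref{sec:ruled}).
\item From the definition of $\sigma_f$, the field $Z$ is the function field of an explicit conic over $\kappa(S)$ (Section~\ref{sec:reduction}). For a suitable $f$ it carries a nonzero unramified Brauer class, which no ruled field of this kind does (Section~\ref{sec:conic}).
\end{itemize}
Sections~\ref{sec:conic}--\ref{sec:ruled} already prove the theorem in the model case $k=\mathbb{Q}$, $q=44$, where reduction modulo $43$ makes everything commutative and the computation is done by hand (Examples~\ref{ex:43} and~\ref{ex:44}). Sections~\ref{sec:choice} and~\ref{sec:end} supply what the general case needs in addition: a choice of $f$ that works whatever the order of the residue of $q$ turns out to be, a descent to a finitely generated ground field, and a valuation on that field. Theorem~\ref{thm:positive} is proved first, in Section~\ref{sec:norm}, since it shows which $f$ must be avoided.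

\section{Ore extensions and the involutions $\sigma_f$}\label{sec:prelim}

Let $L$ be a division ring, $\theta$ a ring endomorphism of $L$ (necessarily injective), and $\delta$ a \emph{$\theta$-derivation}, that is, an additive map with $\delta(ab)=\theta(a)\delta(b)+\delta(a)b$. The \emph{Ore extension} $R=L[g;\theta,\delta]$ is the ring $\bigoplus_{i\ge0}Lg^i$ with $gl=\theta(l)g+\delta(l)$ for $l\in L$. The leading coefficient of $(lg^i)(l'g^j)$ is $l\theta^i(l')$, so the degree is additive and $R$ is a domain. For the same reason there is \emph{right division}: given $h\in R$ and $z\in R\setminus0$, there are unique $a,b\in R$ with $h=az+b$ and $\deg b<\deg z$. Write $R_{<N}$ for the elements of degree less than $N$. If $a,b\ne0$ have degree at most $M$, then $R_{<N}a$ and $R_{<N}b$ are left $L$-subspaces of dimension $N$ of $R_{<N+M}$, so they meet nontrivially for $N>M$. Thus $R$ satisfies the left Ore condition $Ra\cap Rb\neq0$, and it has a division ring of left fractions $\operatorname{Frac}R=\{a^{-1}b\}$. An injective homomorphism from a left Ore domain to a division ring extends uniquely to its division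 ring of left fractions.

For any field $F$ and any $p\in F^\times$, the ring $F(t)[u;\theta]$ with $\theta(t)=pt$ lies between the quantum plane with relation $ut=ptu$ and its division ring of fractions. In particular the powers $u^j$, $j\in\mathbb{Z}$, are left linearly independent over $F(t)$.

The next two lemmas are our tools for recognizing a fixed ring: the first shows that a set of elements generates enough, the second that two elements generate a $q$-division ring.

\begin{lemma}\label{lem:stab}
Let $E'\subseteq D'$ be division rings and let $W\subseteq D'$ be a right $E'$-subspace of finite dimension. Then $\operatorname{Stab}(W)=\{r\in D': rW\subseteq W\}$ is a division subring of $D'$. If $1\in W$ and $\operatorname{Stab}(W)$ contains a set that generates $D'$ as a division ring, then $W=D'$.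
\end{lemma}

\begin{proof}
The set $\operatorname{Stab}(W)$ is a subring. Left multiplication by a nonzero $r\in\operatorname{Stab}(W)$ is an injective right $E'$-linear map $W\to W$, hence bijective, so $r^{-1}W=W$. If $\operatorname{Stab}(W)=D'$ and $1\in W$, then $r=r\cdot1\in W$ for all $r\in D'$.
\end{proof}

\begin{lemma}\label{lem:torus}
Let $p\in k^\times$ be not a root of unity, and let $X,Y$ be nonzero elements of a division $k$-algebra with $XY=pYX$. Then the division ring generated by $k,X,Y$ is $k$-isomorphic to $k_p(x,y)$.
\end{lemma}

\begin{proof}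
It suffices to show that the quantum torus $k_p[x^{\pm1},y^{\pm1}]$ is simple, for then $x\mapsto X$, $y\mapsto Y$ is injective on it and extends to fractions. In a nonzero ideal choose a nonzero element $a$ with the least number of monomials; after multiplying by a monomial, $a$ involves the monomial $1$. Conjugation by $x$ multiplies $y^ix^j$ by $p^i$, and conjugation by $y$ multiplies it by $p^{-j}$. The elements $xax^{-1}-a$ and $yay^{-1}-a$ of the ideal have fewer monomials than $a$, so they vanish. Hence $p^i=p^j=1$, that is $i=j=0$, for each monomial of $a$, and $a$ is a nonzero scalar.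
\end{proof}

We shall need $\sigma_f$ also over finite fields, where the parameter is a root of unity, so we allow this in the next lemma.

\begin{lemma}\label{lem:sigma}
Let $F$ be a field, let $q\in F^\times$ be arbitrary, let $D'=F_q(x,y)$ with $t=y$, $u=x$, and let $f\in F(t+t^{-1})^\times$. Then \eqref{eq:sigma} defines an $F$-automorphism $\sigma_f$ of $D'$ of order $2$. If $\operatorname{char}F\ne2$, then $e=t-qt^{-1}$ satisfies $\sigma_f(e)=-e$, and $D'=E\oplus eE$ with $E=D'^{\,\sigma_f}$.
\end{lemma}

\begin{proof}
Inverting $ut=qtu$ gives $u^{-1}t^{-1}=qt^{-1}u^{-1}$. Hence $(u^{-1}f)(qt^{-1})=q\,(qt^{-1})(u^{-1}f)$, and \eqref{eq:sigma} defines a homomorphism from the quantum plane to $D'$. Moving the powers of $u^{-1}$ to the right, we have $(u^{-1}f)^j=g_j(t)u^{-j}$ with $g_j\in F(t)^\times$, so $\sum_ja_j(t)u^j$ is sent to $\sum_ja_j(qt^{-1})g_j(t)u^{-j}$, which vanishes only if all $a_j$ do. So the homomorphism is injective and extends to $D'$. We have $\sigma_f^2(t)=q(qt^{-1})^{-1}=t$ and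
\[
\sigma_f^2(u)=\sigma_f(u)^{-1}f(qt^{-1})=f(t)^{-1}\,u\,f(qt^{-1})=f(t)^{-1}f(t^{-1})\,u=u,
\]
because $f(t^{-1})=f(t)$. As $\sigma_f(t)\neq t$, the order is $2$. Since $\sigma_f$ exchanges $t$ and $qt^{-1}$, it negates $e$. Every $r\in D'$ is the sum of the invariant element $\frac12(r+\sigma_f r)$ and the anti-invariant element $\frac12(r-\sigma_f r)$, and the anti-invariant elements form the set $eE$.
\end{proof}

The computation of $\sigma_f^2(u)$ explains the factor $q$ in $\sigma_f(t)=qt^{-1}$: it is absorbed when $u$ passes $f$, and leaves the symmetric condition $f(t^{-1})=f(t)$.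

\section{The case where $f$ is a norm}\label{sec:norm}

The elements $h(t)h(t^{-1})$ are the norms of the quadratic extension $k(t)/k(t+t^{-1})$. A change of the variable $u$ removes such a factor from $f$, and for $f=1$ one can write down generators of the fixed ring.

\begin{proof}[Proof of Theorem~\ref{thm:positive}(a)]
Let $f=h(t)h(t^{-1})$ and $u'=h(t)^{-1}u$. Then $u't=qtu'$, and $k,t,u'$ generate $D$; by Lemma~\ref{lem:torus} the pair $(t,u')$ may replace $(t,u)$. Since $g(t)u^{-1}=u^{-1}g(qt)$ for $g\in k(t)$,
\[
\sigma_f(u')=h(qt^{-1})^{-1}u^{-1}f(t)=u^{-1}h(t^{-1})^{-1}f(t)=u^{-1}h(t)=u'^{-1}.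
\]
So we may assume $f=1$. Write $\sigma=\sigma_1$, so $\sigma(t)=qt^{-1}$ and $\sigma(u)=u^{-1}$, and let $E=D^\sigma$.

\emph{The generators.} A quotient of two anti-invariant elements is invariant, and the simplest anti-invariant elements are the differences $r-\sigma(r)$ for $r=t,u,tu$:
\[
P=t-qt^{-1},\qquad Q=u-u^{-1},\qquad R=tu-qt^{-1}u^{-1}.
\]
Put $X=QP^{-1}$ and $Y=RP^{-1}$; these are nonzero elements of $E$.

\emph{The relation $XY=qYX$.} We must show $QP^{-1}R=qRP^{-1}Q$. Let $P_+=P(qt)=qt-t^{-1}$ and $P_-=P(q^{-1}t)=q^{-1}t-q^2t^{-1}$, so that $uP^{-1}=P_+^{-1}u$ and $u^{-1}P^{-1}=P_-^{-1}u^{-1}$. Then $QP^{-1}=P_+^{-1}u-P_-^{-1}u^{-1}$ and $RP^{-1}=tP_+^{-1}u-qt^{-1}P_-^{-1}u^{-1}$. Multiplying out and moving the powers of $u$ to the right,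
\begin{align*}
QP^{-1}R&=qtP_+^{-1}u^2-\bigl(t^{-1}P_+^{-1}+q^{-1}tP_-^{-1}\bigr)+q^2t^{-1}P_-^{-1}u^{-2},\\
qRP^{-1}Q&=qtP_+^{-1}u^2-\bigl(qtP_+^{-1}+q^2t^{-1}P_-^{-1}\bigr)+q^2t^{-1}P_-^{-1}u^{-2}.
\end{align*}
The middle terms agree because $P_+^{-1}(t^{-1}-qt)=-1=P_-^{-1}(q^2t^{-1}-q^{-1}t)$.

Let $E'\subseteq E$ be the division ring generated by $k,X,Y$. By Lemma~\ref{lem:torus}, which is where the hypothesis on $q$ enters, $E'\cong k_q(x,y)$. It remains to show $E'=E$. The plan is to apply Lemma~\ref{lem:stab} to $W=E'+tE'$, and for this we need the quadratic equation of $t$ to be defined over $E'$, and we need to move $t$ past $X$ and $Y$.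

\emph{The element $s=t+qt^{-1}$ lies in $E'$.} From the definitions, $Pu=R-qt^{-1}Q$ and $Pu^{-1}=R-tQ$. So the conjugate $\tilde u=PuP^{-1}$ satisfies
\begin{equation}\label{eq:utilde}
\tilde u=Y-qt^{-1}X,\qquad \tilde u^{-1}=Y-tX,\qquad \tilde ut=qt\tilde u,
\end{equation}
the last because $P$ commutes with $t$. Hence
\[
1=\tilde u(Y-tX)=\tilde uY-qt\tilde uX=Y^2-qt^{-1}XY-qtYX+q^2X^2,
\]
and $qYX=XY$ gives $s=(Y^2+q^2X^2-1)(XY)^{-1}\in E'$. We have $t^2=ts-q$ and $P=2t-s$. The first identity gives $tW\subseteq W$, so $t$ and $t^{-1}$ lie in $\operatorname{Stab}(W)$. The second, with $D=E\oplus PE$ from Lemma~\ref{lem:sigma}, gives $D=E\oplus tE$.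

\emph{The elements $Xt$ and $Yt$ lie in $W$.} By \eqref{eq:utilde}, the relations $\tilde ut=qt\tilde u$ and $\tilde u^{-1}t=q^{-1}t\tilde u^{-1}$ read
\begin{equation}\label{eq:twoeq}
Yt-qt^{-1}Xt=qtY-q^2X,\qquad Yt-tXt=q^{-1}tY-q^{-1}t^2X .
\end{equation}
Subtracting the second from the first, and using $t^2=ts-q$,
\[
PXt=(q-q^{-1})tY+(q^{-1}t^2-q^2)X=-(1+q^2)X+t\bigl((q-q^{-1})Y+q^{-1}sX\bigr).
\]
Write $Xt=a_1+ta_2$ with $a_1,a_2\in E$. Then
\[
PXt=(2t-s)(a_1+ta_2)=-(sa_1+2qa_2)+t(2a_1+sa_2).
\]
Comparing components in $E\oplus tE$,
\[
2a_1+sa_2=(q-q^{-1})Y+q^{-1}sX,\qquad sa_1+2qa_2=(1+q^2)X .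
\]
The right-hand sides lie in $E'$. Multiplying the first equation on the left by $s$ and subtracting twice the second, we find $(s^2-4q)a_2\in E'$, and $s^2-4q=P^2$ is a nonzero element of $E'$. So $a_2\in E'$, then $a_1\in E'$, and $Xt\in W$. The first equation of \eqref{eq:twoeq} now gives $Yt=qt^{-1}Xt+qtY-q^2X\in W$.

Thus $\operatorname{Stab}(W)$ contains $k,t,X,Y$, hence $P$, $\tilde u$ and $u=P^{-1}\tilde uP$. By Lemma~\ref{lem:stab}, $E'+tE'=D=E\oplus tE$, and with $E'\subseteq E$ this gives $E'=E$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(b)]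
We show that every $f$ is a norm. A quadratic extension of a finite extension $k'$ of $k$ would have even degree over $k$, so every element of every finite extension $k'$ is a square in $k'$. The elements $h(t)h(t^{-1})$ form a group under multiplication, which contains $k^\times=k^{\times2}$. So it suffices to treat $f=\phi(t+t^{-1})$ with $\phi$ a monic irreducible polynomial over $k$. Let $c$ be a root of $\phi$ and $k'=k(c)$. Since $c^2-4$ is a square in $k'$, the polynomial with roots $\frac12(c\pm\sqrt{c^2-4})$ splits, and $c=z+z^{-1}$ with $z\in k'^\times$. Choose $g\in k'$ with $g^2=-z^{-1}$. Then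
\[
t+t^{-1}-c=-z^{-1}(t-z)(t^{-1}-z)=h_c(t)h_c(t^{-1}),\qquad h_c=g\cdot(t-z).
\]
The norm from $k'(t)$ to $k(t)$ commutes with $t\mapsto t^{-1}$ and sends $t+t^{-1}-c$ to $\phi(t+t^{-1})$. So $f=h(t)h(t^{-1})$ with $h=N_{k'(t)/k(t)}(h_c)$, and (a) applies. The last assertion of Theorem~\ref{thm:positive} follows from (b) and Theorem~\ref{thm:main}.
\end{proof}

A counterexample therefore needs an $f$ that is not a norm, and the proof of (b) shows where to look: at roots $c$ for which $c^2-4$ is not a square in $k(c)$.

\section{Conic bundles over finite fields that are not ruled}\label{sec:conic}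

This section is commutative. It treats the analogue of $\sigma_f$ with $q=1$, which is what remains after reduction.

\subsection{The fixed field as a conic}

For a field $F$ of characteristic not $2$ and $a,b\in F^\times$, the polynomial $\xi^2-a\chi^2-b$ is irreducible, because $a\chi^2+b$ has two distinct roots and so is not a square. The fraction field of $F[\xi,\chi]/(\xi^2-a\chi^2-b)$ is the \emph{function field of the conic} $\xi^2-a\chi^2=b$.

\begin{lemma}\label{lem:conic}
Let $\kappa$ be a field of characteristic not $2$, let $T,U$ be indeterminates, $S=T+T^{-1}$ and $\mathcal{F}\in\kappa(S)^\times$. Let $Z$ be the fixed field of the involution $T\mapsto T^{-1}$, $U\mapsto\mathcal{F}/U$ of $\kappa(T,U)$. If $\mathcal{F}=H(T)H(T^{-1})\mathcal{F}'$ with $H\in\kappa(T)^\times$ and $\mathcal{F}'\in\kappa(S)^\times$, then $Z$ is the function field of the conic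
\[
\xi^2-(S^2-4)\chi^2=\mathcal{F}'
\]
over $\kappa(S)$. In particular, taking $H=1$, the field $Z$ is finitely generated of transcendence degree $2$ over $\kappa$.
\end{lemma}

\begin{proof}
The element $U'=U/H(T)$ is sent to $V'=\mathcal{F}/(U H(T^{-1}))=\mathcal{F}'/U'$. Put $\omega=T-T^{-1}$; it is anti-invariant and $\omega^2=S^2-4$. The elements $\xi=\frac12(U'+V')$ and $\chi=\frac1{2\omega}(U'-V')$ are invariant, and $\xi^2-\omega^2\chi^2=U'V'=\mathcal{F}'$. Since $T=\frac12(S+\omega)$ and $U'=\xi+\omega\chi$, the field $\kappa(T,U)$ is generated by $\omega$ over $\kappa(S,\xi,\chi)$ and has degree at most $2$ over it. As $\kappa(S,\xi,\chi)\subseteq Z$ and $[\kappa(T,U):Z]=2$, we get $Z=\kappa(S)(\xi,\chi)$. The coordinate ring of the conic, a domain of dimension $1$, maps onto the subring $\kappa(S)[\xi,\chi]$ of $Z$; a nonzero kernel would make $Z$ algebraic over $\kappa(S)$, whereas it has transcendence degree $1$.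
\end{proof}

Geometrically, $Z$ is the function field of a surface fibered in conics over the $S$-line. Over a simple root $c\neq\pm2$ of $\mathcal{F}'$ the fiber degenerates to $\xi^2=(c^2-4)\chi^2$, a pair of lines, which are conjugate over $\kappa(c)$ exactly when $c^2-4$ is a nonsquare in $\kappa(c)$. Residues of Brauer classes record these fibers.

\subsection{Quaternion algebras and residues}

Let $L$ be a field of characteristic not $2$. For $a,b\in L^\times$ the quaternion algebra $(a,b)$ has generators $i,j$ with $i^2=a$, $j^2=b$, $ij=-ji$. We write $(a,b)$ also for its class in the $2$-torsion subgroup $\operatorname{Br}(L)[2]$ of the Brauer group, which is written additively, and $\beta_{L'}$ for the image of a class $\beta$ over an extension field $L'$. We use the following standard facts.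

\begin{enumerate}
\item[(B1)] \emph{Symbols.} The group $K_2(L)$ is the quotient of $L^\times\otimes_{\mathbb{Z}}L^\times$ by the elements $a\otimes(1-a)$; the image of $a\otimes b$ is written $\{a,b\}$. The class $(a,b)$ is additive in each variable and $(a,1-a)=0$, so $\{a,b\}\mapsto(a,b)$ is a homomorphism $K_2(L)\to\operatorname{Br}(L)[2]$, compatible with field extensions.
\item[(B2)] \emph{Residues.} Let $\nu$ be a discrete valuation of $L$ with value group $\mathbb{Z}$ and residue field $\lambda$ of characteristic not $2$. The tame symbol is the homomorphism $\tilde\partial_\nu:K_2(L)\to\lambda^\times$ that sends $\{a,b\}$ to the residue of $(-1)^{\nu(a)\nu(b)}a^{\nu(b)}b^{-\nu(a)}$. There is a homomorphism $\partial_\nu:\operatorname{Br}(L)[2]\to\lambda^\times/\lambda^{\times2}$ with $\partial_\nu(a,b)=\tilde\partial_\nu\{a,b\}$ modulo squares. A class is \emph{unramified at $\nu$} if its residue $\partial_\nu$ is trivial. If $\nu'$ is a discrete valuation of $L'\supseteq L$ that restricts to $e\nu$ with $e\ge1$, then $\partial_{\nu'}(\beta_{L'})$ is the image of $\partial_\nu(\beta)^e$; for sums of quaternion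 classes, the only classes that we use, this is visible from the formula.
\item[(B3)] \emph{Witt's theorem.} If $L'$ is the function field of the conic $\xi^2-a\chi^2=b$ over $L$, then the kernel of $\operatorname{Br}(L)\to\operatorname{Br}(L')$ is $\{0,(a,b)\}$.
\item[(B4)] \emph{Milnor's exact sequence.} For every field $C_0$ the sequence
\[
0\to K_2(C_0)\to K_2(C_0(z))\xrightarrow{\ (\tilde\partial_{\mathfrak{p}})\ }\bigoplus_{\mathfrak{p}}C_0(\mathfrak{p})^\times\to0
\]
is exact, where $\mathfrak{p}$ runs over the monic irreducible polynomials in $C_0[z]$, each defining a discrete valuation of $C_0(z)$ with residue field $C_0(\mathfrak{p})=C_0[z]/(\mathfrak{p})$.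
\item[(B5)] \emph{Local and global fields.} Let $C_0$ be a global function field, that is, a finitely generated field of transcendence degree $1$ over a finite field, of odd characteristic. For a place $\mathfrak{p}$ with completion $C_{\mathfrak{p}}$, the group $\operatorname{Br}(C_{\mathfrak{p}})[2]$ has order $2$ and is generated by the class $(\epsilon,\pi)$ of a nonsquare unit and a uniformizer, whose residue is the nontrivial class of $\bar\epsilon$. By the Albert--Brauer--Hasse--Noether theorem, $\operatorname{Br}(C_0)\to\bigoplus_{\mathfrak{p}}\operatorname{Br}(C_{\mathfrak{p}})$ is injective.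
\end{enumerate}

Three cases of the formula in (B2) suffice for all computations: the residue of $(a,b)$ is trivial if $\nu(a)$ and $\nu(b)$ are both even, since then $a^{\nu(b)}b^{-\nu(a)}$ is the square of a unit; it is the class of $\bar a$ if $\nu(a)=0$, $\nu(b)=1$; and it is the class of $\bar b$ if $\nu(a)=1$, $\nu(b)=0$.

\subsection{The obstruction}

\begin{lemma}\label{lem:unram}
Let $C_0$ be a global function field of odd characteristic and $Z=C_0(z)$ with $z$ transcendental. A quaternion class over $Z$ that is unramified at every discrete valuation of $Z$ is zero.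
\end{lemma}

\begin{proof}
Let $\beta=(a,b)$ be such a class and $x=\{a,b\}\in K_2(Z)$. We use first the valuations that are trivial on $C_0$, to show that $\beta$ comes from $C_0$, and then valuations that extend the places of $C_0$.

For each $\mathfrak{p}$ as in (B4), $\tilde\partial_{\mathfrak{p}}(x)=s_{\mathfrak{p}}^2$ is a square, and we take $s_{\mathfrak{p}}=1$ whenever $\tilde\partial_{\mathfrak{p}}(x)=1$, which holds for all but finitely many $\mathfrak{p}$. By (B4) there is $x'\in K_2(Z)$ with $\tilde\partial_{\mathfrak{p}}(x')=s_{\mathfrak{p}}$ for all $\mathfrak{p}$, and $x-2x'$ comes from $K_2(C_0)$. Let $\gamma\in\operatorname{Br}(C_0)[2]$ be its image. Since $2x'$ maps to $0$ in $\operatorname{Br}(Z)[2]$, we have $\beta=\gamma_Z$.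

Let $\mathfrak{p}$ be a place of $C_0$, with finite residue field $\kappa_{\mathfrak{p}}$. Its Gauss extension to $C_0(z)$, which gives a polynomial in $z$ the least value of its coefficients, is a discrete valuation with $e=1$ and residue field $\kappa_{\mathfrak{p}}(z)$. An element of $\kappa_{\mathfrak{p}}$ that is a square in $\kappa_{\mathfrak{p}}(z)$ is a square in $\kappa_{\mathfrak{p}}$, since $\kappa_{\mathfrak{p}}$ is algebraically closed in $\kappa_{\mathfrak{p}}(z)$. As $\gamma_Z$ is unramified at the Gauss extension, (B2) gives that $\partial_{\mathfrak{p}}\gamma$ is trivial. By (B2) again the image of $\gamma$ over $C_{\mathfrak{p}}$ has trivial residue, so it is zero by (B5). This holds at all places, so $\gamma=0$.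
\end{proof}

The lemma depends on the constants being finite. Over $\mathbb{R}(z_1,z_2)$ the class $(-1,-1)$ is unramified everywhere, both entries being units, and it is nonzero, because its norm form is a sum of four squares and is anisotropic over an ordered field.

The discrete valuations of $\kappa(S)$ that are trivial on $\kappa$ are given by the monic irreducible polynomials in $\kappa[S]$ and by $\infty$ (minus the degree). We call them the closed points of $\mathbb{P}^1_\kappa$.

\begin{proposition}\label{prop:obstruction}
Let $\kappa$ be a finite field of odd order, let $a,b\in\kappa(S)^\times$, let $Z$ be the function field of the conic $\xi^2-a\chi^2=b$ over $\kappa(S)$, and let $\mathcal{Q}=(a,b)$. Suppose that $\beta$ is a quaternion class over $\kappa(S)$ such that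
\begin{enumerate}
\item[(i)] at every closed point $\mathfrak{p}$ of $\mathbb{P}^1_\kappa$, the residue $\partial_{\mathfrak{p}}\beta$ is trivial or equal to $\partial_{\mathfrak{p}}\mathcal{Q}$;
\item[(ii)] $\beta\ne0$ and $\beta\neq\mathcal{Q}$.
\end{enumerate}
Then $Z$ is not of the form $C_0(z)$ with $z$ transcendental over a field $C_0\supseteq\kappa$.
\end{proposition}

\begin{proof}
By (B3), $\mathcal{Q}_Z=0$, and $\beta_Z\ne0$ by (ii). Let $\nu$ be a discrete valuation of $Z$. It is trivial on $\kappa$, whose nonzero elements are roots of unity, so its residue field has odd characteristic. If $\nu$ is trivial on $\kappa(S)$, both entries of $\beta$ are units and $\partial_\nu(\beta_Z)$ is trivial. Otherwise $\nu$ restricts to a multiple of a closed point $\mathfrak{p}$. By (i), one of the classes $\beta$ and $\beta-\mathcal{Q}$ is unramified at $\mathfrak{p}$, and both have image $\beta_Z$ over $Z$. So $\partial_\nu(\beta_Z)$ is trivial by (B2).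

If $Z=C_0(z)$, then $C_0$ is finitely generated over $\kappa$, being an intermediate field of a finitely generated extension, and it has transcendence degree $1$. So $C_0$ is a global function field, and Lemma~\ref{lem:unram} gives $\beta_Z=0$, a contradiction.
\end{proof}

To find $\beta$, one keeps some but not all of the degenerate fibers: for $\mathcal{Q}=(S^2-4,\mathcal{F})$ one tries $\beta=(S^2-4,G)$ with $G$ a proper factor of $\mathcal{F}$. The danger is that $\beta$ acquires new residues at $S=\pm2$, namely the classes of $G(\pm2)$.

\begin{example}\label{ex:43}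
Let $\kappa=\mathbb{F}_{43}$, in which $-1$ is a nonsquare because $43\equiv3\pmod4$. The numbers $-\frac{14}{25},\frac{322}{289},\frac{238}{169},\frac{2162}{1369}$ in \eqref{eq:explicit} reduce to $-4,9,21,-14$, since
\[
\begin{array}{ll}
-4\cdot25+14=-2\cdot43,\qquad & 9\cdot289-322=53\cdot43,\\
21\cdot169-238=77\cdot43,\qquad & -14\cdot1369-2162=-496\cdot43.
\end{array}
\]
Let $\mathcal{F}=(S+4)(S-9)(S-21)(S+14)$ and let $Z$ be the fixed field of $T\mapsto T^{-1}$, $U\mapsto\mathcal{F}/U$ in $\mathbb{F}_{43}(T,U)$. By Lemma~\ref{lem:conic} it is the function field of the conic $\xi^2-(S^2-4)\chi^2=\mathcal{F}$. Take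
\[
\mathcal{Q}=(S^2-4,\mathcal{F}),\qquad\beta=(S^2-4,G),\qquad G=(S+4)(S-9).
\]
At a root $c$ of $\mathcal{F}$ the residue of $\mathcal{Q}$ is the class of $c^2-4$. For $c=-4,9,21$ this is $12\equiv-17^2$, $77\equiv-3^2$, $437\equiv-6^2$ (the sums $12+289$, $77+9$, $437+36$ are $7\cdot43$, $2\cdot43$, $11\cdot43$), so all three residues are nontrivial. The residues of $\beta$ are as follows. At $S=-4$ and $S=9$ they are the classes of $12$ and $77$, the same as for $\mathcal{Q}$. At $S=2$ the residue is the class of $G(2)=-42\equiv1$, and at $S=-2$ it is the class of $G(-2)=-22\equiv8^2$; both are trivial. At $\infty$ both entries have even value, and at all other points, $S=21$ among them, both entries are units. So (i) holds, $\beta\ne0$ because of $S=9$, and $\beta\neq\mathcal{Q}$ because of $S=21$. Hence $Z$ is not ruled. In particular $Z$ is not a rational function field in two variables over $\mathbb{F}_{43}$: the analogue of the Question for $\mathbb{F}_{43}(T,U)$ has a negative answer.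
\end{example}

\section{Reduction of the fixed ring modulo a valuation}\label{sec:reduction}

A \emph{valuation} on a division ring $E$ is a homomorphism $w$ from $E^\times$ to a totally ordered abelian group such that $w(a+b)\ge\min(w(a),w(b))$, with the convention $w(0)=\infty$. The elements with $w\ge0$ form a subring, those with $w>0$ form a two-sided ideal of it, and the quotient is a division ring, the \emph{residue division ring}. Bars denote residues.

\begin{lemma}\label{lem:reduction}
Let $k_1$ be a field with a valuation $v$, valuation ring $\mathcal{O}$ and finite residue field $\kappa$ of odd order. Let $q\in\mathcal{O}^\times$, let $\zeta=\bar q$ have order $n$ in $\kappa^\times$, and let $f\in\mathcal{O}[t+t^{-1}]$ have nonzero reduction $\bar f$. Let $E_1$ be the fixed ring of $\sigma=\sigma_f$ in $D_1=(k_1)_q(x,y)$. Then $v$ extends to a valuation $w$ on $E_1$ with $w(E_1^\times)=v(k_1^\times)$, whose residue division ring $\Delta$ is finite-dimensional over its center $Z$. Moreover, with $T=t^n$ and $S=T+T^{-1}$, the field $Z$ is the fixed field of the involution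
\[
T\mapsto T^{-1},\qquad U\mapsto\mathcal{F}/U,\qquad\text{where }\ \mathcal{F}=\prod_{r=0}^{n-1}\bar f(\zeta^rt)\in\kappa(S)^\times,
\]
of the rational function field $\kappa(T,U)$.
\end{lemma}

\begin{proof}
\emph{The Gauss valuation.} On the quantum plane $B$ over $k_1$ put $w(\sum a_{ij}t^iu^j)=\min v(a_{ij})$. As $q\in\mathcal{O}^\times$, the elements with $w\ge0$ form a subring $B_{\mathcal{O}}$, whose quotient by the elements with $w>0$ is the quantum plane $\overline{B}$ over $\kappa$ with $ut=\zeta tu$. This is a domain, so a product of two elements of value $0$ has value $0$. Scaling by $k_1^\times$, we see that $w(ab)=w(a)+w(b)$ on $B$. Define $w(a^{-1}b)=w(b)-w(a)$ on $D_1$. This is well defined: if $a^{-1}b=a'^{-1}b'$, choose $c,c'\ne0$ in $B$ with $ca=c'a'$; then $cb=c'b'$, and both fractions have value $w(cb)-w(ca)$. It is a homomorphism: given nonzero $a^{-1}b$ and $a'^{-1}b'$, choose $c,c''\neq0$ with $cb=c''a'$; then the product is $(ca)^{-1}c''b'$, and $w(c'')-w(c)=w(b)-w(a')$. The inequality for sums follows by passing to a common left denominator. So $w$ is a valuation on $D_1$ with value group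 $v(k_1^\times)$, and its restriction to $E_1\supseteq k_1$ has the same value group. An element of value $0$ is $a^{-1}b$ with $w(a)=w(b)=0$ after scaling $a$ and $b$ by a common element of $k_1^\times$. So the residue division ring of $D_1$ is $\overline{D}=\operatorname{Frac}\overline{B}$.

\emph{The involution $\sigma$ preserves $w$.} Let $\bar\sigma$ be the involution $t\mapsto\zeta t^{-1}$, $u\mapsto u^{-1}\bar f$ of $\overline{D}$ given by Lemma~\ref{lem:sigma}. The elements $\sigma(t)$ and $\sigma(u)$ have value $0$ and residues $\bar\sigma(t)$ and $\bar\sigma(u)$. So for $a\in B$ of value $0$, the element $\sigma(a)$ has value at least $0$ and residue $\bar\sigma(\bar a)\ne0$. By scaling, $w\circ\sigma=w$ on $B$, hence on $D_1$, and $\sigma$ induces $\bar\sigma$ on $\overline{D}$.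

\emph{The residue ring of $E_1$ is $\Delta=\overline{D}^{\,\bar\sigma}$.} Residues of elements of $E_1$ are fixed by $\bar\sigma$. Conversely, if $\bar r$ is fixed, then $\frac12(r+\sigma r)\in E_1$ has residue $\bar r$; here we use that $2$ is a unit.

\emph{The center of $\overline{D}$.} The elements $T=t^n$ and $U=u^n$ are central, and $\overline{B}$ is free over $\kappa[T,U]$ on the monomials $t^iu^j$ with $0\le i,j<n$. The $\kappa(T,U)$-span of these monomials is a domain of dimension $n^2$ over the central field $\kappa(T,U)$, hence a division ring, hence $\overline{D}$. Conjugation by $u$ multiplies $t^iu^j$ by $\zeta^i$, and conjugation by $t$ multiplies it by $\zeta^{-j}$, so the center of $\overline{D}$ is $\kappa(T,U)$. We have $\bar\sigma(T)=\zeta^nt^{-n}=T^{-1}$ and, since $g(t)u^{-1}=u^{-1}g(\zeta t)$, also $\bar\sigma(U)=(u^{-1}\bar f)^n=U^{-1}\mathcal{F}$. The product $\mathcal{F}$ is invariant under $t\mapsto\zeta t$, and under $t\mapsto t^{-1}$ because $\bar f(\zeta^rt^{-1})=\bar f(\zeta^{-r}t)$; so $\mathcal{F}\in\kappa(S)$.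

\emph{The center of $\Delta$.} The element $\omega=T-T^{-1}$ is central in $\overline{D}$ and anti-invariant, so $\overline{D}=\Delta\oplus\omega\Delta$. An element of the center of $\Delta$ therefore commutes with all of $\overline{D}$. Hence $Z=\kappa(T,U)^{\bar\sigma}$, and $\dim_Z\Delta\le\dim_Z\overline{D}=2n^2$.
\end{proof}

The finiteness of $\kappa$ has now served twice: it makes $\bar q$ a root of unity, so that $\Delta$ has a large center, and it makes Lemma~\ref{lem:unram} available.

\section{A noncommutative ruled residue theorem}\label{sec:ruled}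

We now assume that a valued division ring is the fraction ring of an Ore extension and show that the center of its residue ring is ruled. The residue ring will itself turn out to be the fraction ring of an Ore extension, but over a division ring of coefficients, so we first determine the center of such an extension.

\begin{lemma}\label{lem:center}
Let $L$ be a division ring, $R=L[g;\theta,\delta]$ an Ore extension with center $Z(R)$, and $C_0=L\cap Z(R)$, a field. Then $Z(R)=C_0$, or $Z(R)=C_0[z]$ with $z$ transcendental over $C_0$.
\end{lemma}

\begin{proof}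
Suppose $Z(R)\neq C_0$ and let $z\in Z(R)\setminus L$ have minimal degree $N\ge1$. Let $h\in Z(R)$ and write $h=az+b$ with $\deg b<N$. We show that $a$ is central.

For $l\in L$, the equation $lh=hl$ reads $(la)z+lb=(al)z+bl$, and uniqueness of division gives $la=al$. The equation $gh=hg$ reads $(ga-ag)z=bg-gb$, and the right side has degree at most $N$, so $\varepsilon=ga-ag$ lies in $L$. We must exclude $\varepsilon\ne0$. For $l\in L$, since $a$ commutes with $L$,
\[
\varepsilon l=gla-agl=(\theta(l)g+\delta(l))a-a(\theta(l)g+\delta(l))=\theta(l)\varepsilon .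
\]
If $\varepsilon\neq0$, then $\theta(l)=\varepsilon l\varepsilon^{-1}$ is inner and can be removed: $g'=\varepsilon^{-1}g$ satisfies $g'l=lg'+\delta'(l)$ with $\delta'=\varepsilon^{-1}\delta$. Since $g'^i$ has degree $i$, we can write $b=\sum_{i<N}b_ig'^i$ with $b_i\in L$, and $g'b-bg'=\sum\delta'(b_i)g'^i$ has degree less than $N$. On the other hand $g'a-ag'=\varepsilon^{-1}(ga-ag)=1$, so $g'h=hg'$ reads $z=bg'-g'b$. This contradicts $\deg z=N$.

So $\varepsilon=0$ and $a\in Z(R)$. Then $b=h-az$ is central of degree less than $N$, so $b\in C_0$ by minimality of $N$. Since $\deg a<\deg h$ when $a\ne0$, induction on the degree gives $h\in C_0[z]$. The powers of $z$ have distinct degrees, so $z$ is transcendental over $C_0$.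
\end{proof}

\begin{proposition}\label{prop:ruled}
Let $(k_1,v)$ be a valued field with residue field $\kappa$. Let $E$ be a division ring with $k_1$ in its center, let $w$ be a valuation on $E$ extending $v$ with $w(E^\times)=v(k_1^\times)$, and let $\Delta$ be its residue division ring. Assume that $\Delta$ is finite-dimensional over its center $Z$ and that $Z$ is a finitely generated field of transcendence degree $2$ over $\kappa$. If $E$ is the division ring of left fractions of an Ore extension $A=K[y;\alpha,\delta]$, where $K\supseteq k_1$ is a commutative field of transcendence degree at most $1$ over $k_1$, then $Z=C_0(z)$ with $z$ transcendental over a field $C_0\supseteq\kappa$.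
\end{proposition}

The difficulty is that nothing is known about how $w$ meets the given presentation of $E$; in particular the residue of $y$ may satisfy a relation over the residue field of $K$. A commutative example shows what to expect. Let $\ell$ be a prime, $E=\mathbb{Q}(x,y)$, $K=\mathbb{Q}(x)$, put $z=(y^2-x)/\ell$, and let $w$ be the $\ell$-adic Gauss valuation of $E=\mathbb{Q}(y,z)$, with residue field $\mathbb{F}_\ell(\bar y,\bar z)$. Then $\bar x=\bar y^2$. The residues of elements of $K$ form the field $\mathbb{F}_\ell(\bar y^2)$, those of polynomials in $y$ of degree less than $2$ form the field $\mathbb{F}_\ell(\bar y)$, and the transcendental element $\bar z$ first appears in degree $2$. The proof follows this pattern: we find the last degree bound at which the residues close up to a division ring, and the next new residue is the variable of an Ore extension.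

\begin{proof}
The hypothesis $w(E^\times)=v(k_1^\times)$ is used throughout in one way: any finite family of elements of $E$, not all zero, can be scaled by one central element of $k_1^\times$ so that the least value becomes $0$.

Let $\kappa_K\subseteq\Delta$ be the residue field of $K$. Lifts to $K$ of elements algebraically independent over $\kappa$ are algebraically independent over $k_1$: scale the coefficients of a relation and reduce. So $\operatorname{trdeg}_\kappa\kappa_K\le1$. For $j\ge1$ let
\[
V_j=\{\bar h:\ h\in A,\ \deg h<j,\ w(h)\ge0\},
\]
a left $\kappa_K$-subspace of $\Delta$, and let $R=\bigcup_jV_j$, the subring of residues of elements of $A$.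

\emph{Step 1: $\dim_{\kappa_K}V_j\le j$, and every element of $\Delta$ is a left fraction of elements of $R$.} Any $j+1$ elements of $A_{<j}$ satisfy a nontrivial left $K$-linear relation; scaling its coefficients and reducing gives a nontrivial relation among the residues. A nonzero element of $\Delta$ is the residue of some $a^{-1}b$ with $a,b\in A$ and $w(a)=w(b)$; after scaling, $w(a)=w(b)=0$, and the element is $\bar a^{-1}\bar b$.

\emph{Step 2: the set $I=\{m\ge1: V_m\text{ is a subring of }\Delta\}$ is nonempty and finite, and $V_m$ is a division ring for $m\in I$.} We have $1\in I$, since $V_1=\kappa_K$. If $m\in I$, right multiplication by a nonzero element of $V_m$ is an injective left $\kappa_K$-linear map of the finite-dimensional space $V_m$, hence bijective, so the element has its inverse in $V_m$. Suppose $I$ is infinite. Then $R$ is an increasing union of division rings, so it is a division ring, and $R=\Delta$ by Step~1. Now $\Delta$ is generated as a division ring by $\kappa$ and finitely many elements (generators of $Z$ over $\kappa$ and a basis of $\Delta$ over $Z$), so $\Delta=V_m$ for some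 $m\in I$. The subring generated by $Z$ and $\kappa_K$ is a commutative domain of finite dimension over $Z$, hence a field, and it is finite over $\kappa_K$ because $V_m$ is. So $2=\operatorname{trdeg}_\kappa Z\le\operatorname{trdeg}_\kappa\kappa_K\le1$, a contradiction. This is where the two hypotheses on transcendence degrees are used.

\emph{Step 3: the new variable.} Let $m=\max I$ and $L=V_m$. Since $m+1\notin I$ we have $V_{m+1}\neq V_m$, so there is $g\in A$ of degree exactly $m$ with $w(g)=0$ and $\bar g\notin L$. By repeated right division by $g$, every $h\in A$ is uniquely $\sum h_ig^i$ with $\deg h_i<m$. The degree of a nonzero term $h_ig^i$ lies in $[im,(i+1)m)$, so $\deg h<rm$ if and only if $h_i=0$ for all $i\ge r$. The expansion computes $w$ as long as the powers of $\bar g$ stay independent: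
\begin{equation}\label{eq:dagger}
\begin{array}{l}
\text{if $1,\bar g,\dots,\bar g^N$ are left independent over $L$ and $h=\sum_{i\le N}h_ig^i$}\\
\text{with $\deg h_i<m$, then $w(h)=\min_iw(h_i)$.}
\end{array}
\end{equation}
Indeed, for $h\ne0$ scale so that $\min w(h_i)=0$; then $\bar h=\sum\bar h_i\bar g^i\ne0$, as the $\bar h_i\in L$ are not all zero.

\emph{Step 4: $\bar gL\subseteq L\bar g+L$.} Let $a\in A_{<m}$ with $w(a)\ge0$. As $\deg(ga)<2m$, we have $ga=cg+b$ with $b,c\in A_{<m}$. The elements $1,\bar g$ are independent because $\bar g\notin L$ and $L$ is a division ring. So \eqref{eq:dagger} gives $w(b),w(c)\ge0$, and $\bar g\bar a=\bar c\bar g+\bar b$.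

\emph{Step 5: the powers of $\bar g$ are left independent over $L$.} Otherwise let $r$ be minimal with $\bar g^r\in P=\sum_{i<r}L\bar g^i$. Then $r\ge2$ and $1,\dots,\bar g^{r-1}$ are independent. By Step~4, $\bar gL\bar g^i\subseteq L\bar g^{i+1}+L\bar g^i\subseteq P$ for $i<r$, so $\bar gP\subseteq P$; also $LP\subseteq P$, and therefore $P$ is a subring. By \eqref{eq:dagger} with $N=r-1$, an element of $A_{<rm}$ has value at least $0$ if and only if all its coefficients $h_i$ do, so $V_{rm}=P$. Thus $rm\in I$ and $rm>m$, a contradiction.

\emph{Step 6: the center.} By Step~5 and \eqref{eq:dagger}, $R=\bigoplus_{i\ge0}L\bar g^i$. By Step~4, $\bar gl=\theta(l)\bar g+\delta'(l)$ for unique $\theta(l),\delta'(l)\in L$, and expanding $\bar g(ll')=(\bar gl)l'$ shows that $\theta$ is a ring endomorphism and $\delta'$ a $\theta$-derivation. So $R=L[\bar g;\theta,\delta']$, and Lemma~\ref{lem:center} describes $Z(R)$. To pass from $Z(R)$ to $Z$ we use that $\Delta$ is finite-dimensional over $Z$: if $N=\dim_Z\Delta$, the alternating multilinear standard polynomial in $N+1$ variables vanishes on $\Delta$, so the domain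 $R$ satisfies a polynomial identity. Posner's theorem \cite[13.6.5]{MR} states that for a prime ring $R$ with a polynomial identity, the localization at $Z(R)\setminus0$ is simple Artinian with center $\operatorname{Frac}Z(R)$. Here the localization lies in $\Delta$, so it is an Artinian domain, hence a division ring, and it contains $R$; by Step~1 it is $\Delta$. Thus $Z=\operatorname{Frac}Z(R)$. If $Z(R)$ were the field $C_0=L\cap Z(R)$, the localization would be $R$ itself, which is impossible since $\bar g$ has no inverse in $R$. By Lemma~\ref{lem:center}, $Z(R)=C_0[z]$ and $Z=C_0(z)$. Finally $\kappa\subseteq V_1\subseteq L$ is central, so $\kappa\subseteq C_0$.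
\end{proof}

\begin{example}\label{ex:44}
We can now prove Theorem~\ref{thm:main} for $k=\mathbb{Q}$, $q=44$ and $f$ as in \eqref{eq:explicit}. Let $v$ be the $43$-adic valuation. The denominators in $f$ are powers of $5,17,13,37$, so Lemma~\ref{lem:reduction} applies, with $\zeta=1$, $n=1$, $T=t$ and $\mathcal{F}=\bar f$. The residue ring of $D^{\sigma_f}$ is commutative and equal to the field $Z$ of Example~\ref{ex:43}. If $D^{\sigma_f}$ were the fraction ring of an Ore extension as in the theorem, $Z$ would be ruled by Proposition~\ref{prop:ruled}, and it is not.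
\end{example}

\section{Choice of $f$, of the ground field and of the valuation}\label{sec:choice}

In general three things are missing from Example~\ref{ex:44}. The field $k$ need not have a valuation with finite residue field, so we must descend to a finitely generated subfield, which depends on the isomorphism to be excluded. The order $n$ of $\bar q$ is known only after the valuation is chosen, while $f$ must be fixed at the start. And the nonsquare that played the role of $-1$ may exist only in an extension of $k$.

\subsection{The function $f$}

Let $k$ have a finite extension of even degree. Its Galois closure has even degree, so the Galois group contains an element of order $2$, and the fixed field $k'$ of that element has a quadratic extension $k'(\sqrt d)$. Thus there are a finite extension $k'/k$ and a nonsquare $d\in k'$; if $k^\times\neq k^{\times2}$ we may take $k'=k$. Let $m=[k':k]$ and $k'=k(\theta)$, let $\Theta$ be the minimal polynomial of $\theta$ over $k$, and let $\iota_1,\dots,\iota_m$ be the $k$-embeddings of $k'$ in an algebraic closure $\bar k$.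

In Example~\ref{ex:43} the roots $c$ had to make $c^2-4$ a nonsquare and the products $(c_1-2)(c_2-2)$ and $(c_1+2)(c_2+2)$ squares. We shall see in \eqref{eq:prod} that passing from $\bar f$ to $\mathcal{F}$ replaces a root $c=z+z^{-1}$ by $z^n+z^{-n}$. So we want a class of roots that has these properties and is stable under $z\mapsto z^n$. Take $z=y^2$ with $y$ of norm $1$ in $k'(\sqrt d)$: then $z^n=(y^n)^2$ is of the same kind, $c+2=(y+y^{-1})^2$ is a square, and $c-2=(y-y^{-1})^2$ is $d$ times a square. Elements of norm $1$ are supplied by $y=(j+\sqrt d)/(j-\sqrt d)=\frac12(A+B\sqrt d)$ with $j\in k'$, where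
\begin{equation}\label{eq:ABc}
A=\frac{2(j^2+d)}{j^2-d},\qquad B=\frac{4j}{j^2-d},\qquad c=A^2-2,\qquad A^2-dB^2=4 .
\end{equation}
The denominator is nonzero because $d$ is not a square.

\begin{lemma}\label{lem:j}
There are $j_1,\dots,j_4\in k'$ such that the corresponding $c_1,\dots,c_4$ satisfy
\begin{equation}\label{eq:generic}
c_i\ne0,\qquad c_i^2\ne4,\qquad\text{the $4m$ elements }\iota_a(c_i^2)\ (1\le i\le4,\ 1\le a\le m)\text{ are distinct.}
\end{equation}
\end{lemma}

\begin{proof}
We have $\iota_a(c_i)=C_a(\iota_a(j_i))$ with $C_a(J)=4(J^2+\iota_ad)^2/(J^2-\iota_ad)^2-2$. The functions $C_a$ and $C_a^2$ have a pole at $J^2=\iota_ad$ and are therefore nonconstant. In independent variables $J_{ia}$, the rational functions $C_1(J_{i1})$, $C_1(J_{i1})^2-4$ and $C_a(J_{ia})^2-C_{a'}(J_{i'a'})^2$ for $(i,a)\ne(i',a')$ are nonzero, the last being a difference of nonconstant functions of different variables. Let $\Pi$ be the product of their numerators. It suffices to find $j_i$ such that $\Pi$ does not vanish at $J_{ia}=\iota_a(j_i)$. Coordinates in the basis $1,\theta,\dots,\theta^{m-1}$ identify $k'^4$ with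 $k^{4m}$, and $(j_i)\mapsto(\iota_a(j_i))$ is the restriction of a linear automorphism of $\bar k^{4m}$, whose matrix consists of Vandermonde blocks $(\iota_a(\theta)^r)$. So $\Pi$ becomes a nonzero polynomial in the coordinates, and it does not vanish identically on $k^{4m}$ because $k$ is infinite.
\end{proof}

The conditions \eqref{eq:generic} involve $c_i^2$ and exclude $c_i=0$ because $n$ may be even: then $z$ and $-z$, which give $c$ and $-c$, have the same $n$th power, and $c=0$, that is $z^2=-1$, gives $z^n+z^{-n}=\pm2$. Fix such $j_i$, with $A_i,B_i,c_i$, and set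
\[
f=\prod_{i=1}^4h_i(t+t^{-1}),\qquad h_i(X)=N_{k'/k}(X-c_i)\in k[X],\qquad\sigma=\sigma_f ,
\]
so that $h_i$ is the characteristic polynomial of multiplication by $c_i$ on $k'$. Two of the factors will define the class $\beta$, a third distinguishes $\beta$ from $\mathcal{Q}$, and the fourth makes the number of factors even, so that signs cancel.

If $\sqrt{-1}\notin k$, take $k'=k$, $d=-1$ and $j=2,4,5,6$. Then $A=\frac65,\frac{30}{17},\frac{24}{13},\frac{70}{37}$ and $c=-\frac{14}{25},\frac{322}{289},\frac{238}{169},\frac{2162}{1369}$. The absolute values of these numbers are distinct and lie strictly between $0$ and $2$, so \eqref{eq:generic} holds, and $f$ is the function \eqref{eq:explicit}. (The value $j=3$ gives $c=\frac{14}{25}$, which \eqref{eq:generic} forbids next to $j=2$.)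

\subsection{Descent to a finitely generated field}

Let $k_0\subseteq k$ be the field generated over $\mathbb{Q}$ by $q$, the coefficients of $\Theta$, and the coordinates of $d,j_1,\dots,j_4$ in the basis $1,\theta,\dots,\theta^{m-1}$. For $k_0\subseteq k_1\subseteq k$ put $k_1'=k_1(\theta)$, of degree $m$ over $k_1$ because $\Theta$ is irreducible over $k$, and let $D_{k_1}=(k_1)_q(x,y)\subseteq D$. Since $c_i\in k_0'$, the matrix of multiplication by $c_i$ has entries in $k_0$, so $h_i\in k_0[X]$ and $\sigma$ preserves $D_{k_1}$. Put $E_{k_1}=D_{k_1}^\sigma$. To restrict an isomorphism to $E_{k_1}$ we need finitely many generators that do not depend on $k_1$.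

\begin{lemma}\label{lem:gens}
There is a finite set $\Sigma\subset E_{k_0}$ such that for all $k_0\subseteq k_1\subseteq k$ the division ring $E_{k_1}$ is generated by $k_1$ and $\Sigma$.
\end{lemma}

\begin{proof}
Let $e=t-qt^{-1}$, so $D_{k_1}=E_{k_1}\oplus eE_{k_1}$ by Lemma~\ref{lem:sigma}. Let $\Sigma$ be the set of coefficients in $E_{k_0}$ of $t,te,u,ue$ in the basis $1,e$. Let $E'\subseteq E_{k_1}$ be generated by $k_1$ and $\Sigma$, and let $W=E'\oplus eE'$. Then $\operatorname{Stab}(W)$ contains $k_1,t,u$, so $W=D_{k_1}$ by Lemma~\ref{lem:stab}, and comparing the two decompositions gives $E'=E_{k_1}$.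
\end{proof}

\begin{lemma}\label{lem:descent}
Suppose that $\varphi:\operatorname{Frac}K[y;\alpha,\delta]\to D^\sigma$ is a $k$-isomorphism, with $K,\alpha,\delta$ as in Theorem~\ref{thm:main}. Then there are a finitely generated field $k_1$ with $k_0\subseteq k_1\subseteq k$ and a subfield $K_1\supseteq k_1$ of $K$, stable under $\alpha$ and $\delta$ and of transcendence degree at most $1$ over $k_1$, such that $\varphi$ restricts to a $k_1$-isomorphism $\operatorname{Frac}K_1[y;\alpha,\delta]\to E_{k_1}$.
\end{lemma}

\begin{proof}
Write $K=k(a_1,\dots,a_N)$; this is where finite generation of $K$ is used. Let $k_1$ run over the finitely generated fields between $k_0$ and $k$, and put $K_1=k_1(a_1,\dots,a_N)$. The fields $K_1$ form a directed family whose union is a field containing $k$ and the $a_i$, so it is $K$. In the same way $D$ is the directed union of the $D_{k_1}$, so $D^\sigma$ is the directed union of the $E_{k_1}$. Hence each of the following conditions holds for all sufficiently large $k_1$.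
\begin{enumerate}
\item[(1)] $\alpha(a_i),\delta(a_i)\in K_1$ for all $i$. Then $\alpha(K_1)\subseteq K_1$, as $\alpha$ fixes $k_1$. Also $\delta(K_1)\subseteq K_1$: the elements of $K_1$ that $\delta$ sends into $K_1$ include $k_1$ (as $\delta(k)=k\,\delta(1)=0$) and the $a_i$, and they form a field, by the product rule and $\delta(a^{-1})=-\alpha(a)^{-1}\delta(a)a^{-1}$.
\item[(2)] $k_1$ contains the coefficients of fixed algebraic relations of the $a_i$ over a transcendence basis of $K/k$ chosen among them. Then $\operatorname{trdeg}(K_1/k_1)\le1$.
\item[(3)] $\varphi(a_i),\varphi(y)\in E_{k_1}$.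
\item[(4)] Each element of $\varphi^{-1}(\Sigma)$ is a fraction $a^{-1}b$ of polynomials in $y$ with coefficients in $K_1$.
\end{enumerate}
Take $k_1$ satisfying all four. The image of $\operatorname{Frac}K_1[y;\alpha,\delta]$ is the division ring generated by $k_1$, the $\varphi(a_i)$ and $\varphi(y)$. It lies in $E_{k_1}$ by (3), and it contains $k_1$ and $\Sigma$ by (4), so it is $E_{k_1}$ by Lemma~\ref{lem:gens}.
\end{proof}

\subsection{A valuation that keeps $d$ a nonsquare}

\begin{lemma}\label{lem:embed}
Let $M$ be a finitely generated field of characteristic $0$, let $d\in M$ be a nonsquare and $\Lambda\subset M$ a finite set. There are an odd prime $\ell$, a finite extension $\mathfrak{K}/\mathbb{Q}_\ell$ and an embedding $M\hookrightarrow\mathfrak{K}$ under which the elements of $\Lambda$ are integral, $d$ is a unit, and $\bar d$ is a nonsquare in the residue field of $\mathfrak{K}$.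
\end{lemma}

\begin{proof}
For a number field $M$ it is enough to complete at a suitable prime that is inert in $M(\sqrt d)$. In general we specialize to a number field in which $d$ stays a nonsquare, choose an inert prime there, and then perturb the specialization $\ell$-adically to make it injective.

Let $F=\mathbb{Q}(x_1,\dots,x_r)\subseteq M$ be purely transcendental with $M=F(\vartheta)$ of degree $e$, and let $M(\sqrt d)=F(\eta)$, of degree $2e$. Let $P$ and $R$ be the monic minimal polynomials of $\vartheta$ and $\eta$ over $F$. Taking for $g$ a common denominator of finitely many elements of $F$, we find $C=\mathbb{Q}[x_1,\dots,x_r][1/g]$ with $P,R\in C[X]$, $\vartheta,\sqrt d\in C[\eta]$, $\eta\in C[\vartheta,\sqrt d]$ and $\Lambda\cup\{d\}\subset C[\vartheta]$.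

\emph{Specialization.} By Hilbert's irreducibility theorem there is $a\in\mathbb{Q}^r$ with $g(a)\ne0$ such that the polynomial $R_a$, obtained from $R$ by evaluating its coefficients at $a$, is irreducible over $\mathbb{Q}$. Since $R$ is monic, $C[\eta]=C[X]/(R)$, and evaluation at $a$ gives a surjective ring homomorphism $s\mapsto s_a$ from $C[\eta]$ to the number field $N_a=\mathbb{Q}[X]/(R_a)$ of degree $2e$. As $C[\eta]=C[\vartheta,\sqrt d]$, we have $N_a=k_a((\sqrt d)_a)$ with $k_a=\mathbb{Q}(\vartheta_a)$, and $s_a\in k_a$ for $s\in C[\vartheta]$. Now $[k_a:\mathbb{Q}]\le e$ because $P_a(\vartheta_a)=0$, and $[N_a:k_a]\le2$ because $(\sqrt d)_a^2=d_a\in k_a$. Both are equalities, so $P_a$ is irreducible and $d_a$ is a nonsquare in $k_a$.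

\emph{The prime.} Infinitely many primes of the number field $k_a$ are inert in the quadratic extension $k_a(\sqrt{d_a})$. Choose one, $\lambda$, of odd residue characteristic $\ell$, at which all $s_a$ ($s\in\Lambda$) are integral and $d_a$ is a unit, and let $\mathfrak{K}$ be the completion of $k_a$ at $\lambda$. The residue of $d_a$ is a nonsquare: otherwise $d_a$ would be a square in $\mathfrak{K}$ by Hensel's lemma, and $\lambda$ would split.

\emph{Perturbation.} Replacing $\vartheta$ by $\ell^c\vartheta$ multiplies the coefficient of $X^i$ in $P$ by $\ell^{c(e-i)}$ and does not change $C[\vartheta]$. So we may assume that $P_a$ has $\ell$-integral coefficients; then $\vartheta_a$ is integral in $\mathfrak{K}$. As $\mathbb{Z}_\ell$ is uncountable, it contains $b_1,\dots,b_r$ algebraically independent over $\mathbb{Q}$. The coordinates of $a'=a+\ell^Nb$ are algebraically independent, so $x\mapsto a'$ embeds $F$ in $\mathbb{Q}_\ell$. Elements of $C$ are rational functions defined at $a$, hence $\ell$-adically continuous there. So $P_{a'}\to P_a$ coefficientwise as $N\to\infty$, and $P_{a'}$ has integral coefficients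 for large $N$. Since $P_a$ is irreducible over $\mathbb{Q}$, $\vartheta_a$ is a simple root, so $P_{a'}(\vartheta_a)\to0$ and $P'_{a'}(\vartheta_a)\to P'_a(\vartheta_a)\ne0$. For large $N$ we have $|P_{a'}(\vartheta_a)|<|P'_{a'}(\vartheta_a)|^2$, and Hensel's lemma gives a root $\vartheta'\in\mathfrak{K}$ of $P_{a'}$ with $|\vartheta'-\vartheta_a|\le|P_{a'}(\vartheta_a)|/|P'_{a'}(\vartheta_a)|\to0$. Then $x\mapsto a'$, $\vartheta\mapsto\vartheta'$ embeds $M=F[X]/(P)$ in $\mathfrak{K}$, and the image of each $s\in C[\vartheta]$ tends to $s_a$. Being integral with a given residue is an open condition, so every large $N$ works.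
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Let $f$ and $\sigma$ be as in Section~\ref{sec:choice}, suppose that $D^\sigma$ is $k$-isomorphic to the fraction ring of an Ore extension as in the theorem, and let $k_1,K_1$ be as in Lemma~\ref{lem:descent}. We derive a contradiction.

\subsection{The residue data}

The element $d$ lies in $k_1'$ and is a nonsquare there, since $k_1'\subseteq k'$. Let $\Psi(X)=\prod_iN_{k_1'/k_1}(X-c_i^2)$; its roots are the $\iota_a(c_i^2)$, so its discriminant is nonzero by \eqref{eq:generic}. To preserve all the nonvanishing conditions under reduction, apply Lemma~\ref{lem:embed} to $M=k_1'$, to $d$, and to the set $\Lambda\subset k_1$ consisting of $q^{\pm1}$, the coefficients of $\Theta$, the inverses of the discriminants of $\Theta$ and $\Psi$, and the coordinates in the basis $1,\theta,\dots,\theta^{m-1}$ of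
\[
d^{\pm1},\quad j_i,\quad (j_i^2-d)^{-1},\quad c_i^{-1},\quad(c_i^2-4)^{-1}\qquad(1\le i\le4).
\]
Let $v$ be the valuation of $k_1$ induced from $\mathfrak{K}$, with valuation ring $\mathcal{O}$ and residue field $\kappa$. The field $\kappa$ lies in the residue field $\kappa_{\mathfrak{K}}$ of $\mathfrak{K}$, so it is finite of odd order.

The ring $\mathcal{O}'=\mathcal{O}[\theta]=\mathcal{O}[X]/(\Theta)$ is free over $\mathcal{O}$ with basis $1,\dots,\theta^{m-1}$, and it contains the elements just listed, hence also $A_i,B_i,c_i$. Since the discriminant of $\Theta$ is a unit, $\overline\Theta$ is separable and $\mathcal{O}'\otimes_{\mathcal{O}}\kappa=\prod_b\kappa_b$ is a product of finite fields with $\sum_b[\kappa_b:\kappa]=m$. Put $Q_b=|\kappa_b|$, and let $d_b,A_{ib},B_{ib},c_{ib}\in\kappa_b$ be the images of $d,A_i,B_i,c_i$. Then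
\[
d_b\ne0,\qquad c_{ib}(c_{ib}^2-4)\ne0 .
\]
The letter $\tau$ denotes a $\kappa$-embedding $\kappa_b\to\bar\kappa$, and $N_b=\prod_\tau\tau$ is the norm from $\kappa_b$ to $\kappa$, extended to rational functions by acting on coefficients. The polynomial $h_i$ is the characteristic polynomial of $c_i$ on the free module $\mathcal{O}'$, so it is monic in $\mathcal{O}[X]$ and $\bar h_i=\prod_bN_b(X-c_{ib})$. By the same argument for $c_i^2$, $\overline\Psi=\prod_{i,b}N_b(X-c_{ib}^2)$, and this polynomial is separable because the discriminant of $\Psi$ is a unit. That is,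
\begin{equation}\label{eq:distinct}
\text{the elements }\tau(c_{ib}^2)\in\bar\kappa,\text{ for all triples }(i,b,\tau),\text{ are distinct.}
\end{equation}
In particular $c_{ib}$ has $[\kappa_b:\kappa]$ conjugates, so $\kappa(c_{ib})=\kappa_b$.

Call $b$ \emph{inert} if $d_b$ is a nonsquare in $\kappa_b$, and \emph{split} otherwise. \emph{At least one $b$ is inert.} Indeed $\theta$ is integral in $\mathfrak{K}$, and the resulting map $\mathcal{O}'\to\kappa_{\mathfrak{K}}$ factors through $\prod_b\kappa_b$, hence through an embedding of one factor $\kappa_b$; it sends $d_b$ to the nonsquare $\bar d$. Lemma~\ref{lem:embed} controls only this one factor, so the split ones must be dealt with as well.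

Choose $e_b$ with $e_b^2=d_b$ in an algebraic closure of $\kappa_b$, and put $y_{ib}=\frac12(A_{ib}+B_{ib}e_b)$ and $z_{ib}=y_{ib}^2$. By \eqref{eq:ABc}, $y_{ib}^{-1}=\frac12(A_{ib}-B_{ib}e_b)$, so $y_{ib}+y_{ib}^{-1}=A_{ib}$ and $z_{ib}+z_{ib}^{-1}=c_{ib}$. If $b$ is split, $y_{ib}$ and $z_{ib}$ lie in $\kappa_b$. If $b$ is inert, the map $a\mapsto a^{Q_b}$ fixes $\kappa_b$ and negates $e_b$, so
\begin{equation}\label{eq:frob}
y_{ib}^{Q_b}=y_{ib}^{-1},\qquad z_{ib}^{Q_b}=z_{ib}^{-1}\qquad(b\text{ inert}).
\end{equation}

\subsection{The center is ruled}

Lemma~\ref{lem:reduction} applies to $k_1,v,q,f$, since $q\in\mathcal{O}^\times$ and the $h_i$ are monic over $\mathcal{O}$. Let $\zeta,n,T,S,\mathcal{F},w,\Delta,Z$ be as there; note that $n$ divides $|\kappa|-1$, which divides each $Q_b-1$. By Lemma~\ref{lem:conic}, $Z$ is finitely generated of transcendence degree $2$ over $\kappa$. Proposition~\ref{prop:ruled}, applied to $E_{k_1}\cong\operatorname{Frac}K_1[y;\alpha,\delta]$, shows that $Z=C_0(z)$ with $z$ transcendental over a field $C_0\supseteq\kappa$. We contradict this with Proposition~\ref{prop:obstruction}.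

\subsection{Computation of $\mathcal{F}$}

Let $c=z+z^{-1}$ with $z\in\bar\kappa^\times$, so $t+t^{-1}-c=t^{-1}(t-z)(t-z^{-1})$. From $\prod_{r=0}^{n-1}(X-\zeta^rt)=X^n-T$ we get $\prod_r(\zeta^rt-a)=\epsilon(T-a^n)$ for all $a\in\bar\kappa$, with $\epsilon=(-1)^{n-1}$; the case $a=0$ gives $\prod_r\zeta^rt=\epsilon T$. Hence
\begin{equation}\label{eq:prod}
\prod_{r=0}^{n-1}\bigl(\zeta^rt+\zeta^{-r}t^{-1}-c\bigr)=\epsilon\,T^{-1}(T-z^n)(T-z^{-n})=\epsilon\,(S-z^n-z^{-n}).
\end{equation}
There is $\Phi_n\in\mathbb{Z}[X]$ with $z^n+z^{-n}=\Phi_n(z+z^{-1})$, by the recursion $\Phi_{r+1}=X\Phi_r-\Phi_{r-1}$ with $\Phi_0=2$, $\Phi_1=X$. So $c'_{ib}=z_{ib}^n+z_{ib}^{-n}=\Phi_n(c_{ib})$ lies in $\kappa_b$, and \eqref{eq:prod} turns the factor $t+t^{-1}-\tau(c_{ib})$ of $\bar f$ into $\epsilon(S-\tau(c'_{ib}))$. There are $4m$ such factors, so the signs cancel: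
\[
\mathcal{F}=\prod_b\prod_{i=1}^4\pi_{ib},\qquad\pi_{ib}=N_b(S-c'_{ib})\in\kappa[S].
\]

\emph{The split factors are norms.} For split $b$ we have, in $\kappa_b(T)$,
\[
S-c'_{ib}=-\,y_{ib}^{-n}(T-z_{ib}^n)\cdot y_{ib}^{-n}(T^{-1}-z_{ib}^n),
\]
as one sees from $(T-a)(T^{-1}-a)=-a(S-a-a^{-1})$ with $a=z_{ib}^n=y_{ib}^{2n}$. Apply $N_b$, which commutes with $T\mapsto T^{-1}$, and multiply over $i=1,\dots,4$; the signs cancel, and $\prod_i\pi_{ib}=H_b(T)H_b(T^{-1})$ with $H_b\in\kappa(T)^\times$. By Lemma~\ref{lem:conic}, $Z$ is the function field over $\kappa(S)$ of the conic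
\[
\xi^2-(S^2-4)\chi^2=\mathcal{F}',\qquad\mathcal{F}'=\prod_{b\text{ inert}}\ \prod_{i=1}^4\pi_{ib}.
\]

\emph{The inert factors.} We must show that the $n$th power map has destroyed neither the square classes nor the distinctness of the roots. The reason is that $z_{ib}$ has order dividing $Q_b+1$, while $n$ divides $Q_b-1$, and these two numbers have greatest common divisor $2$.

\begin{lemma}\label{lem:inert}
For inert $b$ and $1\le i\le4$,
\begin{equation}\label{eq:classes}
c'_{ib}+2\in\kappa_b^{\times2},\qquad c'_{ib}-2\in d_b\kappa_b^{\times2},\qquad c_{ib}'^{\,2}-4\in d_b\kappa_b^{\times2}.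
\end{equation}
The polynomials $\pi_{ib}$ ($b$ inert, $1\le i\le4$) are irreducible over $\kappa$, pairwise distinct and different from $S-2$ and $S+2$. The residue field of $\pi_{ib}$ is $\kappa_b$, with $S\mapsto c'_{ib}$.
\end{lemma}

\begin{proof}
Write $y=y_{ib}$, $z=z_{ib}$, $Q=Q_b$. We have $c'_{ib}+2=(y^n+y^{-n})^2$ and $c'_{ib}-2=(y^n-y^{-n})^2$. By \eqref{eq:frob}, the map $a\mapsto a^Q$ fixes $y^n+y^{-n}$ and $(y^n-y^{-n})/e_b$, so both lie in $\kappa_b$. This gives \eqref{eq:classes} once we know that $c'_{ib}\ne\pm2$. If $c'_{ib}=\pm2$, then $z^n=\pm1$, so $z^{2(Q-1)}=1$; also $z^{2(Q+1)}=1$ by \eqref{eq:frob}. Hence $z^4=1$ and $0=(z^2-z^{-2})^2=c_{ib}^2(c_{ib}^2-4)$, a contradiction.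

Next we show that the elements $\tau(c'_{ib})$, for all triples $(i,b,\tau)$ with $b$ inert, are distinct. Suppose $\tau(c'_{ib})=\tau_1(c'_{i_1b_1})$. Extend $\tau$ and $\tau_1$ to $\kappa_b(e_b)$ and $\kappa_{b_1}(e_{b_1})$, and now let $z=\tau(z_{ib})$ and $z_1=\tau_1(z_{i_1b_1})$. From $z^n+z^{-n}=z_1^n+z_1^{-n}$ we get $z_1^n=z^{\pm n}$, and after replacing $z_1$ by $z_1^{-1}$, which affects neither \eqref{eq:frob} nor $z_1+z_1^{-1}$, we have $z_1^n=z^n$. So $\eta=z_1/z$ is a root of $X^n-1$, hence a power of $\zeta$; thus $\eta\in\kappa$ and $\kappa(z)=\kappa(z_1)$. The field $\kappa(z)$ has degree at most $2$ over $\kappa(z+z^{-1})=\tau(\kappa_b)$, which has $Q_b$ elements, and $z^{Q_b}=z^{-1}\ne z$ because $c_{ib}\neq\pm2$. So $|\kappa(z)|=Q_b^2$, and by the same argument $|\kappa(z_1)|=Q_{b_1}^2$. Hence $Q_b=Q_{b_1}$, and $\eta=\eta^{Q_b}=z_1^{-1}z=\eta^{-1}$. So $z_1=\pm z$ and $\tau_1(c_{i_1b_1}^2)=\tau(c_{ib}^2)$. By \eqref{eq:distinct} the two triples coincide.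

Thus $c'_{ib}$ has $[\kappa_b:\kappa]$ distinct conjugates, so it generates $\kappa_b$ and $\pi_{ib}$ is its minimal polynomial; and different $\pi_{ib}$ have no common root.
\end{proof}

\subsection{The unramified class}

Fix an inert $b$ and put
\[
\mathcal{Q}=(S^2-4,\mathcal{F}'),\qquad\beta=(S^2-4,G),\qquad G=\pi_{1b}\pi_{2b}.
\]
By Lemma~\ref{lem:inert}, $\mathcal{F}'$ has a simple zero at each $\pi_{ib}$, where $S^2-4$ is a unit with residue $c_{ib}'^{\,2}-4$. So the residue of $\mathcal{Q}$ at $\pi_{ib}$ is the class of $d_b$ in $\kappa_b^\times/\kappa_b^{\times2}$, which is nontrivial. The residues of $\beta$ are as follows.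
\begin{itemize}
\item At $\pi_{1b}$ and $\pi_{2b}$: the class of $d_b$, the same as for $\mathcal{Q}$.
\item At $S=2$: the class of $G(2)=N_b\bigl((c'_{1b}-2)(c'_{2b}-2)\bigr)$. By \eqref{eq:classes} the argument is a nonzero square in $\kappa_b$, so its norm is a nonzero square in $\kappa$.
\item At $S=-2$: the class of $G(-2)=N_b\bigl((c'_{1b}+2)(c'_{2b}+2)\bigr)$, a nonzero square by \eqref{eq:classes}.
\item At $\infty$: trivial, since $S^2-4$ and $G$ have even degrees $2$ and $2[\kappa_b:\kappa]$.
\item At all other points, $\pi_{3b}$ among them: trivial, since both entries are units.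
\end{itemize}
So condition (i) of Proposition~\ref{prop:obstruction} holds. The residue at $\pi_{1b}$ shows $\beta\ne0$, and the residue at $\pi_{3b}$ shows $\beta\neq\mathcal{Q}$. By Proposition~\ref{prop:obstruction}, $Z$ is not of the form $C_0(z)$ with $C_0\supseteq\kappa$. This contradiction proves Theorem~\ref{thm:main}, including the statement on \eqref{eq:explicit}, which is the case $k'=k$, $d=-1$ of the construction. \hfill$\square$

\begin{remark}
The extension of even degree supplies the nonsquare $d$, and through Lemma~\ref{lem:embed} the inert factor, without which $\mathcal{F}'=1$ and there is no class $\beta$; Theorem~\ref{thm:positive}(b) shows that this loss is real. Characteristic zero enters through the embedding in an $\ell$-adic field. The hypothesis that $q$ is not a root of unity was not used in this section or the preceding four; it is used in Lemma~\ref{lem:torus}, hence in Theorem~\ref{thm:positive}, and in the next section.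
\end{remark}

\section{Ring isomorphisms}\label{sec:ring}

Theorem~\ref{thm:main} concerns isomorphisms of $k$-algebras. The $k$-structure can be recovered from the ring.

\begin{proposition}\label{prop:ring}
Let $\sigma$ be as in Theorem~\ref{thm:main}. Then $D^\sigma$ has center $k$, and it is not isomorphic as a ring to $k_p(x,y)$ for any $p\in k^\times$ that is not a root of unity.
\end{proposition}

\begin{proof}
The skew Laurent series $\sum_{j\ge j_0}g_j(t)u^j$ with $g_j\in k(t)$ and $ug(t)=g(qt)u$ form a division ring that contains the quantum plane, hence $D$. The order in $u$ is additive, and on series of order at least $0$ the coefficient of $u^0$ is a ring homomorphism to $k(t)$. We draw two consequences.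

\emph{The center of $D$ is $k$.} A series that commutes with $t$ has $(q^j-1)g_j=0$ for all $j$, so it is an element $g\in k(t)$. If it commutes with $u$, then $g(qt)=g(t)$; the finite set of zeros and poles of $g\neq0$ in $\bar k^\times$ is stable under multiplication by $q$, hence empty, so $g=at^i$ with $q^i=1$, and $i=0$. The same holds for $k_p(x,y)$ when $p$ is not a root of unity.

\emph{An element $c\in D$ algebraic over $k$ lies in $k$.} A nonzero algebraic element has order $0$, since otherwise its powers would have distinct orders and be linearly independent. So $c$ has order at least $0$, and its coefficient $c_0$ of $u^0$ is an element of $k(t)$ algebraic over $k$, hence in $k$. Then $c-c_0$ is algebraic of positive order, so it is $0$.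

Let $E=D^\sigma$ and $e=t-qt^{-1}$, so $D=E\oplus eE$ and $e^2\in E$. Since $\sigma(e)=-e$, the map $r\mapsto r^*=ere^{-1}$ is an automorphism of $E$. Let $c$ be central in $E$. Then $c^*$ is central in $E$ and $c^{**}=e^2ce^{-2}=c$. So $c+c^*$ and $cc^*$ are central in $E$ and fixed by $*$, that is, they commute with $e$; hence they lie in the center $k$ of $D$. As $c^2-(c+c^*)c+cc^*=0$, the element $c$ is algebraic over $k$, so $c\in k$.

A ring isomorphism $\psi:k_p(x,y)\to E$, with $p$ not a root of unity, maps center onto center and so restricts to an automorphism $\rho$ of $k$. Applying $\rho^{-1}$ to coefficients gives a ring isomorphism $k_{\rho(p)}(x,y)\to k_p(x,y)$, and its composite with $\psi$ is a $k$-isomorphism $k_{\rho(p)}(x,y)\to E$. This contradicts Theorem~\ref{thm:main}.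
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fryer}
Si\^an Fryer, \emph{The $q$-Division Ring, Quantum Matrices and Semi-classical Limits}, arXiv:1503.03780 (2015).

\bibitem{MR}
McConnell and Robson, \emph{Noncommutative Noetherian Rings}.

\end{thebibliography}
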